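\title{Maximal algebraic intersection on translation surfaces with one cone point}

\begin{abstract}
For a closed surface with a metric, consider the supremum of
$\mathrm{Int}(\alpha,\beta)/(l(\alpha)l(\beta))$ over pairs of closed curves, where
$\mathrm{Int}$ is the algebraic intersection number and $l$ is the length. On almost every
flat torus this supremum is not attained. We prove that on every translation surface of
genus $g\ge 2$ with a single cone point, in particular on every surface of the stratum
$\mathcal H(2)$, it is attained, by a pair of saddle connections. The proof calibrates an
extremal cohomology class by an equivariant Lipschitz function and follows the calibration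
along limits of long saddle connections. We also bound the number of maximizing partners of
a given curve, treat the surfaces whose saddle connection directions are all completely
periodic, and construct a surface in $\mathcal H(1,1)$ on which the supremum is not attained.
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a closed oriented surface. If two closed $C^1$ curves $\alpha$ and $\beta$ meet
transversally at a point $P$, put $\mathrm{Int}_P(\alpha,\beta)=1$ if $\beta$ crosses
$\alpha$ from right to left and $\mathrm{Int}_P(\alpha,\beta)=-1$ otherwise. The
\emph{algebraic intersection} $\mathrm{Int}(\alpha,\beta)$ is the sum of these signs over all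
intersection points. It depends only on the homology classes of $\alpha$ and $\beta$, so it
makes sense for any two closed curves, and it extends to a symplectic (bilinear,
antisymmetric, nondegenerate) form on $H_1(X,\mathbb R)$. Given a metric on $X$, with total
area $V$ and length function $l$, put
\begin{equation}\label{eq:kvol}
S=\sup_{\alpha,\beta}\frac{\mathrm{Int}(\alpha,\beta)}{l(\alpha)\,l(\beta)},
\qquad \mathrm{KVol}(X)=V S,
\end{equation}
where $\alpha,\beta$ range over all nonconstant piecewise smooth closed curves. Thus $S$ is
the best constant in the inequality $\mathrm{Int}(\alpha,\beta)\le S\,l(\alpha)l(\beta)$, and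
the factor $V$ makes $\mathrm{KVol}$ invariant under scaling. We ask whether some pair of
curves realizes the best constant.

On a flat torus $X=\mathbb C/\Lambda$ everything can be computed. Integral homology is
$\Lambda$; a closed curve of class $a\in\Lambda$ has length at least $|a|$, with equality for a
straight closed curve; and $\mathrm{Int}(a,b)=(a\wedge b)/V$, where $a\wedge b$ is the
determinant, because both sides are bilinear, antisymmetric, and equal to $1$ on a positively
oriented basis of $\Lambda$. So $\mathrm{KVol}(X)$ is the supremum of the sine of the angle
between two nonzero lattice vectors. The directions of lattice vectors are dense in the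
circle, hence $\mathrm{KVol}(X)=1$, and the supremum is attained exactly when $\Lambda$
contains two orthogonal nonzero vectors. This happens only for a negligible set of flat
metrics: each of the countably many pairs of lattice vectors imposes one nontrivial linear
equation on the Gram matrix. On all other tori, maximizing sequences of curves escape to
infinity. For hyperbolic surfaces, by contrast, it is conjectured that the supremum is
attained for almost every surface in moduli space.

Translation surfaces share features of both cases. A \emph{translation surface} is a closed
connected Riemann surface $X$ with a nonzero holomorphic $1$-form $\omega$. Away from the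
finite set $\Sigma$ of zeros of $\omega$, local primitives of $\omega$ are charts to
$\mathbb C$ whose transition maps are translations, so $X\setminus\Sigma$ carries the flat
metric $|\omega|$, and straight lines and their directions are well defined. A zero of order
$k$ is a \emph{cone point} of angle $2\pi(k+1)$. The orders add up to $2g-2$, where $g$ is the
genus, and $\mathcal H(k_1,\dots,k_n)$ denotes the stratum of translation surfaces whose zeros
have orders $k_1,\dots,k_n$. Thus $\mathcal H(2)$ consists of the surfaces of genus $2$ with one
cone point, and $\mathcal H(1,1)$ of those of genus $2$ with two. A \emph{saddle connection} is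
an oriented straight segment whose endpoints lie in $\Sigma$ and whose interior lies in
$X\setminus\Sigma$. When there is only one cone point, every saddle connection is a closed
curve.

Cheboui, Kessi and Massart \cite{CKM} ask whether the supremum in \eqref{eq:kvol} is a maximum
for every $X\in\mathcal H(2)$. The torus suggests a negative guess: a translation surface of
higher genus also has arbitrarily long straight segments that almost close up, along which a
maximizing sequence could escape. In genus $2$ this does happen (Theorem~\ref{thm:counter}).
With a single cone point it never does.

\begin{theorem}\label{thm:main}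
Let $X$ be a translation surface of genus $g\ge2$ with exactly one cone point, that is,
$X\in\mathcal H(2g-2)$; in particular, let $X\in\mathcal H(2)$. Then there are saddle connections
$\alpha,\beta$ with $\mathrm{Int}(\alpha,\beta)=S\,l(\alpha)l(\beta)$.
\end{theorem}

Three complements come out of the same method. The first limits the number of maximizers.

\begin{theorem}\label{thm:count}
Let $X\in\mathcal H(2g-2)$, $g\ge2$, and let $\beta$ be a closed curve. The saddle connections
$\alpha$ with $\mathrm{Int}(\alpha,\beta)=S\,l(\alpha)l(\beta)$ have pairwise disjoint
interiors, and there are at most $6g-3$ of them (at most $9$ in $\mathcal H(2)$).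
\end{theorem}

A direction is \emph{completely periodic} if every maximal straight line of
$X\setminus\Sigma$ in that direction is either closed or the interior of a saddle connection.

\begin{theorem}\label{thm:periodic}
Let $X$ be a translation surface of genus $g\ge2$ with any number of cone points. If every
direction containing a saddle connection is completely periodic, then the supremum in
\eqref{eq:kvol} is attained.
\end{theorem}

The hypothesis holds for lattice surfaces, those whose stabilizer under the action of
$\mathrm{SL}(2,\mathbb R)$ on translation charts is a lattice in $\mathrm{SL}(2,\mathbb R)$; this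
is part of the Veech dichotomy. Finally, the hypothesis of Theorem~\ref{thm:main} cannot be
dropped.

\begin{theorem}\label{thm:counter}
There is a surface $X\in\mathcal H(1,1)$ for which the supremum in \eqref{eq:kvol} is not
attained.
\end{theorem}

The proof of Theorem~\ref{thm:main} runs as follows. Convexity reduces the problem to a single
cohomology class $f$ and the supremum $K$ of $f(\alpha)/l(\alpha)$
(Section~\ref{sec:norms}). A $K$-Lipschitz function with periods $f$ on a covering of $X$
assigns to every path, closed or not, a nonnegative additive \emph{defect}, which vanishes on a
closed curve exactly when the curve attains $K$ (Section~\ref{sec:calib}). If $K$ is not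
attained, long saddle connections of small average defect converge to a straight line of zero
defect, and zero defect spreads to the closure of that line. The closure either contains a
saddle connection, which is a closed curve attaining $K$, or is all of $X$, in which case $f$
is as on a torus: a multiple of the class of $\mathrm{Re}\,\omega$, up to rotation
(Sections~\ref{sec:limit} and~\ref{sec:tricho}). For the classes $f$ that matter, the second
case would force $\mathrm{KVol}(X)\le1$, whereas $\mathrm{KVol}(X)>1$ in genus $g\ge2$
(Section~\ref{sec:strict}).

\section{Flat geometry: conventions and standard facts}\label{sec:flat}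

From now on $X$ is a translation surface of genus $g\ge2$, so $\Sigma\ne\emptyset$; the number
of cone points is arbitrary unless stated otherwise. Closed curves are nonconstant and
piecewise smooth. Near a zero of order $k$ there is a holomorphic coordinate $z$ with
$\omega=z^k\,dz$, in which straight segments ending at the zero are radial; so a closed
concatenation of saddle connections is an admissible closed curve.

Write $\omega=dx+i\,dy$, where $dx=\mathrm{Re}\,\omega$ and $dy=\mathrm{Im}\,\omega$ are smooth
closed real forms on $X$ and $dx\wedge dy$ is the area form. The \emph{holonomy} of a path $c$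
is $\mathrm{hol}(c)=\int_c\omega\in\mathbb C=\mathbb R^2$; it satisfies
$|\mathrm{hol}(c)|\le l(c)$, and it induces a linear map on $H_1(X,\mathbb R)$. For a unit vector
$e$ let
\[
\pi_e\in H^1(X,\mathbb R),\qquad \pi_e(h)=\langle \mathrm{hol}(h),e\rangle .
\]
Replacing $\omega$ by $\bar e\,\omega$ changes neither the metric nor the orientation; it makes
the direction $e$ horizontal, pointing right, and turns $\pi_e$ into $[dx]$. We call this
\emph{rotating $e$ to the horizontal}.

A \emph{trajectory} in direction $e$ is a maximal unit-speed straight line of
$X\setminus\Sigma$ with velocity $e$. If its domain is bounded on one side, it tends to a point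
of $\Sigma$ on that side, and we say that it \emph{hits} $\Sigma$. At a cone point of angle
$2\pi(k+1)$, exactly $k+1$ trajectories in direction $e$ arrive and $k+1$ leave; these finitely
many trajectories are the incoming and outgoing \emph{separatrices}. In particular each
direction contains finitely many saddle connections. We use four standard facts.

\begin{itemize}
\item[(F1)] \emph{Nearby segments.} Let $I\ni0$ be a compact interval and
$c:I\to X\setminus\Sigma$ a straight segment with unit velocity $e$. For $\delta$ less than the
distance from $c(I)$ to $\Sigma$, the map $te\mapsto c(t)$ extends to a direction-preserving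
local isometry from the $\delta$-neighborhood of $Ie\subset\mathbb C$ to $X\setminus\Sigma$.
Hence, if $p_n\to c(0)$ and $e_n\to e$, the trajectories through $p_n$ in direction $e_n$ are
defined on $I$ for large $n$ and converge uniformly to $c$; and the trajectory in direction $e$
through the translate of $c(0)$ by a small vector $v$ is, on $I$, the translate of $c$ by $v$.
\item[(F2)] \emph{Finiteness.} For each $R$, only finitely many saddle connections have length
at most $R$.
\item[(F3)] \emph{Cylinders.} A periodic trajectory lies in a maximal open flat cylinder
$(\mathbb R/w\mathbb Z)\times(0,h)\subset X\setminus\Sigma$ foliated by parallel periodic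
trajectories of the same length $w$, the \emph{core curves}. Each core curve is freely homotopic
to each of the two boundary components, which are closed concatenations, of total length $w$,
of saddle connections parallel to the core curves.
\item[(F4)] \emph{Tightening.} A closed curve that is not null-homotopic is freely homotopic
to a closed geodesic that is not longer, and this geodesic is a concatenation of saddle
connections or a core curve of a cylinder. By (F3) we may always take a concatenation of saddle
connections.
\end{itemize}

To extract limits of long segments we need points on them that stay away from $\Sigma$. Fix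
$r_0<1/4$ such that the closed $r_0$-balls around the cone points are disjoint embedded cone
discs.

\begin{lemma}\label{lem:away}
Every straight segment of length $1$ in $X\setminus\Sigma$ contains a point at distance at
least $r_0$ from $\Sigma$.
\end{lemma}

\begin{proof}
Otherwise the segment, being connected, lies in one cone disc, with center $O$. The primitive
of $\omega$ vanishing at $O$ maps this disc onto the Euclidean disc of radius $r_0$ and maps the
segment to a straight segment of the same length. So $1\le 2r_0$, which is false.
\end{proof}

\section{Reduction to one cohomology class}\label{sec:norms}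

The supremum \eqref{eq:kvol} runs over a noncompact set of curves, but the ratio depends only
on the normalized classes $[\alpha]/l(\alpha)$, which live in a finite-dimensional space. We
first maximize over their closed convex hull, where a maximum exists for free, and then ask
whether the maximizers can be replaced by curves.

For $f\in H^1(X,\mathbb R)$, the dual space of $H_1(X,\mathbb R)$, write $f(\alpha)$ for
$f([\alpha])$ and put
\[
\|f\|=\sup_\alpha \frac{f(\alpha)}{l(\alpha)}=\sup_A f,\qquad
A=\Big\{\frac{[\alpha]}{l(\alpha)}:\ \alpha \text{ a closed curve}\Big\}\subset H_1(X,\mathbb R).
\]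
This is finite. Indeed, represent $f$ by a smooth closed form $\theta$; near each cone point
$\theta=d\phi$ on a disc, and subtracting $d(\chi\phi)$, with $\chi$ a cutoff function equal to
$1$ near the point, makes $\theta$ vanish near $\Sigma$. Then $|\theta|\le M$ for the flat
metric and $f(\alpha)\le M\,l(\alpha)$. The function $\|\cdot\|$ is a norm: it is subadditive
as a supremum of linear functions, it is homogeneous because $A=-A$ (reverse the curves), and
a class $f\ne0$ is positive on some integral class, which is the class of a closed curve since
$X$ is connected. We say that $\alpha$ \emph{attains} $\|f\|$ if $f(\alpha)=\|f\|\,l(\alpha)$.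

Let $\|h\|_B=\sup\{f(h):\|f\|\le1\}$ be the dual norm on $H_1(X,\mathbb R)$ and $B$ its unit
ball, a compact convex set. Recall the bipolar theorem: if $A$ is a subset of a
finite-dimensional real vector space and $A^\circ=\{f: f\le 1 \text{ on } A\}$ is its polar in the
dual space, then $A^{\circ\circ}$ is the closed convex hull of $A\cup\{0\}$. Here $A^\circ$ is the
unit ball of $\|\cdot\|$, so $A^{\circ\circ}=B$, and since $A$ is symmetric, $B$ is the closed
convex hull of $A$. A linear function has the same supremum on $A$ and on $B$. Applying this to
$f$, and to $\mathrm{Int}$ in each variable in turn, we get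
\begin{equation}\label{eq:maxB}
\|f\|=\max_B f,\qquad S=\sup_{A\times A}\mathrm{Int}=\max_{B\times B}\mathrm{Int}.
\end{equation}
In particular $S<\infty$, and $S>0$ because $\mathrm{Int}$ is nondegenerate. For
$\tau\in H_1(X,\mathbb R)$ let $f_\tau=\mathrm{Int}(\cdot,\tau)$. The map $\tau\mapsto f_\tau$ is
an isomorphism from $H_1(X,\mathbb R)$ to $H^1(X,\mathbb R)$, and \eqref{eq:maxB} with
homogeneity gives
\begin{equation}\label{eq:opnorm}
\|f_\tau\|\le S\,\|\tau\|_B .
\end{equation}
Call $\tau$ \emph{extremal} if $\tau\in B$ and $\|f_\tau\|=S$. The next lemma replaces the two
points of $B$ at which $\mathrm{Int}$ is maximal by curves, one after the other.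

\begin{lemma}\label{lem:alternate}
Let $\mathcal C$ be a set of closed curves such that for every extremal $\tau$ some curve of
$\mathcal C$ attains $\|f_\tau\|$. Then there are $\alpha,\beta\in\mathcal C$ with
$\mathrm{Int}(\alpha,\beta)=S\,l(\alpha)l(\beta)$.
\end{lemma}

\begin{proof}
By \eqref{eq:maxB} there are $\sigma_0,\tau_0\in B$ with $\mathrm{Int}(\sigma_0,\tau_0)=S$. Then
$\|f_{\tau_0}\|\ge f_{\tau_0}(\sigma_0)=S$, and $\|f_{\tau_0}\|\le S$ by \eqref{eq:opnorm}, so
$\tau_0$ is extremal and there is $\alpha\in\mathcal C$ with
$\mathrm{Int}(\alpha,\tau_0)=S\,l(\alpha)$. Put $\tau_1=-[\alpha]/l(\alpha)\in B$. By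
antisymmetry $f_{\tau_1}(h)=\mathrm{Int}(\alpha,h)/l(\alpha)$, so $f_{\tau_1}(\tau_0)=S$ with
$\tau_0\in B$, and $\tau_1$ is extremal for the same reason as $\tau_0$. A curve
$\beta\in\mathcal C$ attaining $\|f_{\tau_1}\|$ satisfies
$\mathrm{Int}(\alpha,\beta)/l(\alpha)=S\,l(\beta)$.
\end{proof}

It remains to decide when the norm of a class $f$ is attained. The competitors can be
restricted to a family with finitely many members of bounded length. A \emph{simple cycle} is a
closed concatenation of at most $|\Sigma|$ saddle connections; when $|\Sigma|=1$, simple cycles
are just saddle connections. By (F2) only finitely many simple cycles have length at most $R$.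

\begin{lemma}\label{lem:cycles}
If $f\ne0$, then $\|f\|=\sup f(\gamma)/l(\gamma)$ over simple cycles $\gamma$. If moreover no
simple cycle attains $\|f\|$, there are simple cycles $\gamma_n$ with
$f(\gamma_n)/l(\gamma_n)\to\|f\|$ and $l(\gamma_n)\to\infty$.
\end{lemma}

\begin{proof}
Since $\|f\|>0$, it suffices to consider curves $\alpha$ with $f(\alpha)>0$. Such a curve is not
null-homotopic, and (F4) replaces it by a homologous concatenation $\alpha'$ of saddle
connections with $l(\alpha')\le l(\alpha)$. View $\alpha'$ as a closed walk on the vertex set
$\Sigma$. If the walk visits a vertex twice, cut it there into two shorter closed walks;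
repeating, we obtain closed walks $\gamma_i$ that visit each vertex at most once, hence simple
cycles, with $\sum[\gamma_i]=[\alpha]$ and $\sum l(\gamma_i)=l(\alpha')$. Then
\[
\frac{f(\alpha)}{l(\alpha)}\le\frac{\sum f(\gamma_i)}{\sum l(\gamma_i)}\le
\max_i\frac{f(\gamma_i)}{l(\gamma_i)} .
\]
For the second statement take any maximizing sequence of simple cycles. If the lengths had a
bounded subsequence, one cycle would occur infinitely often and would attain $\|f\|$.
\end{proof}

\section{Calibrations}\label{sec:calib}

Fix $f\ne0$ and $K=\|f\|$. A maximizing sequence of curves whose lengths tend to infinity has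
no limit as a closed curve; only pieces of bounded length converge, and $f$ cannot be evaluated
on a piece. If $f$ were represented by a closed form $\theta$ with $|\theta|\le K$ everywhere,
then $K\,l(c)-\int_c\theta\ge0$ would measure the inefficiency of any path $c$. There is no need
to look for a smooth $\theta$: a Lipschitz primitive on a covering does the same job and can be
written down.

Let $\hat X\to X$ be the connected covering with deck group $\Gamma=H_1(X,\mathbb Z)$: a path from
$z$ to $\gamma\cdot z$ projects to a closed curve of class $\gamma$. Let $d$ be the length
metric on $\hat X$ lifted from $X$. A closed $1$-form on $X$ has a primitive on $\hat X$, because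
loops of $\hat X$ project to null-homologous loops. A \emph{calibration} of $f$ is a
$K$-Lipschitz function $u:\hat X\to\mathbb R$ with $u(\gamma\cdot z)=u(z)+f(\gamma)$ for all
$\gamma\in\Gamma$.

\begin{lemma}\label{lem:exist}
Every $f\ne0$ has a calibration.
\end{lemma}

\begin{proof}
Fix $z_0\in\hat X$ and put $u(z)=\inf_{\gamma\in\Gamma}\{f(\gamma)+K\,d(z,\gamma\cdot z_0)\}$. A
path from $\gamma\cdot z_0$ to $z_0$ projects to a closed curve of class $-\gamma$, so
$-f(\gamma)\le K\,d(z_0,\gamma\cdot z_0)$ by the definition of $K$. The triangle inequality then
gives $f(\gamma)+K\,d(z,\gamma\cdot z_0)\ge -K\,d(z,z_0)$, so $u$ is finite. It is $K$-Lipschitz as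
a finite infimum of $K$-Lipschitz functions. Since $\Gamma$ acts by isometries,
\[
u(\gamma\cdot z)=\inf_{\gamma'}\{f(\gamma)+f(\gamma'-\gamma)+K\,d(z,(\gamma'-\gamma)\cdot z_0)\}
=f(\gamma)+u(z). \qedhere
\]
\end{proof}

Fix a calibration $u$. For a path $c$ in $X$ let $\Delta u(c)$ be the increment of $u$ along a
lift of $c$; two lifts differ by an element of $\Gamma$, which shifts $u$ by a constant, so the
increment does not depend on the lift. The \emph{defect} of $c$ is
$D(c)=K\,l(c)-\Delta u(c)$, and $c$ is \emph{calibrated} if $D(c)=0$. The defect has three
properties.
\begin{itemize}
\item[(D1)] $0\le D(c)\le 2K\,l(c)$, and $D$ is additive under concatenation. So a subpath has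
no larger defect than the path, and subpaths of calibrated paths are calibrated.
\item[(D2)] If $c$ is closed, $D(c)=K\,l(c)-f(c)$. So a closed curve is calibrated if and only if
it attains $\|f\|$.
\item[(D3)] If unit-speed straight segments $c_n:I\to X\setminus\Sigma$ converge to
$c:I\to X\setminus\Sigma$ as in (F1), then $D(c_n)\to D(c)$, because the lengths are equal,
suitable lifts converge, and $u$ is continuous.
\end{itemize}

A calibration is only Lipschitz, but along a calibrated segment it is squeezed between two
cones that touch, and this determines its gradient.

\begin{lemma}\label{lem:grad}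
Let $p\notin\Sigma$ be an interior point of a calibrated straight segment with unit direction
$e$. Then $u$ is differentiable at every lift of $p$, with gradient $Ke$.
\end{lemma}

\begin{proof}
Rotate $e$ to the horizontal and work in a flat disc centered at a lift of $p$, with coordinate
$w=(x,y)$ and $u(0)=0$. In the disc $u$ is $K$-Lipschitz for the Euclidean distance, and there is
$\delta>0$ with $u(\pm\delta e)=\pm K\delta$. Comparing $u(w)$ with these two values and using
$\sqrt{a^2+y^2}\le a+y^2/(2a)$ for $a>0$, we get for $|w|<\delta$
\begin{align*}
u(w)&\ge K\delta-K|w-\delta e|\ge Kx-\frac{Ky^2}{2(\delta-x)},\\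
u(w)&\le -K\delta+K|w+\delta e|\le Kx+\frac{Ky^2}{2(\delta+x)} .
\end{align*}
Hence $u(w)=Kx+O(|w|^2)$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.7]
\fill[gray!20] (0,1) rectangle (1,2);
\draw (0,0)--(2,0)--(2,1)--(1,1)--(1,2)--(0,2)--cycle;
\draw[dotted] (1,0)--(1,1);
\draw[dotted] (0,1)--(1,1);
\draw[very thick] (0,1)--(0,2);
\draw[very thick] (1,1)--(1,2);
\draw[very thick,->] (0,1)--(0,1.75) node[left] {$\sigma$};
\draw[very thick,->] (1,1)--(1,1.75) node[right] {$\sigma$};
\draw[dashed] (0,1.35)--(1,1.35);
\draw[dashed,->] (0,1.35)--(0.55,1.35) node[below] {$\tau$};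
\node at (0.5,0.5) {$Q_1$}; \node at (1.5,0.5) {$Q_2$}; \node at (0.5,1.7) {$Q_3$};
\foreach \p in {(0,0),(1,0),(2,0),(0,1),(1,1),(2,1),(0,2),(1,2)} \fill \p circle (1.1pt);
\end{tikzpicture}
\caption{A surface in $\mathcal H(2)$ made of three unit squares; opposite sides of the
L-shaped polygon are glued by horizontal or vertical translations, and the eight marked points
become one cone point of angle $6\pi$. The shaded square is a horizontal cylinder with core
curve $\tau$, crossed once by the closed saddle connection $\sigma$.}
\label{fig:L}
\end{figure}

\begin{example}\label{ex:L}
Let $X$ be the surface of Figure~\ref{fig:L}. It has one vertex, six edges and three faces, so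
its genus is $2$. Two classes on $X$ show the two behaviors that the general proof has to
separate.

(a) Let $f=\mathrm{Int}(\tau,\cdot)$, and let $\theta$ be equal to $dy$ on $Q_3$ and to $0$
elsewhere. Each passage of a closed curve $\alpha$ through the cylinder $Q_3$ contributes $+1$,
$-1$ or $0$ to $\int_\alpha\theta$ according as it goes up, goes down, or leaves by the side
through which it entered; so $\int_\alpha\theta=f(\alpha)$. Since $|\theta|\le1$ we have
$\|f\|\le1$, and $\sigma$ gives equality. The primitive $u$ of $\theta$ on $\hat X$ is a
calibration, and the calibrated paths are the segments going vertically up in $Q_3$. A vertical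
trajectory through the interior of the square $Q_3$ continues into $Q_1$, where $\theta=0$, so the
only trajectory calibrated along its whole length is the interior of $\sigma$. Looking for such
trajectories finds the saddle connection that attains $\|f\|$. The pair $\tau,\sigma$ also shows
that $S\ge1$ and $\mathrm{KVol}(X)\ge3$.

(b) Let $f=\pi_e$ with $e$ of irrational slope. Then $\|f\|\le1$ because
$|\mathrm{hol}|\le l$. Mapping each square onto the torus $\mathbb R^2/\mathbb Z^2$ gives a
covering branched only over the origin, so a closed line of the torus in a rational direction
$v$ that misses the origin lifts to a closed trajectory, for which $f/l$ is the cosine of the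
angle between $v$ and $e$; hence $\|f\|=1$. The norm is not attained:
$f(\alpha)=l(\alpha)\ge|\mathrm{hol}(\alpha)|$ would make the nonzero integral vector
$\mathrm{hol}(\alpha)$ parallel to $e$. A primitive of $\mathrm{Re}(\bar e\,\omega)$ is a
calibration, and every trajectory in direction $e$ is calibrated.
\end{example}

We will show that with one cone point every class behaves as in (a) or is a multiple of some
$\pi_e$ as in (b), and then that a class $f_\tau$ with $\tau$ extremal is never such a multiple.

\section{Limit sets of horizontal trajectories}\label{sec:limit}

The set of fully calibrated trajectories in a given direction will turn out to be closed and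
invariant, so we must know what the closure of a trajectory contains. In this section all
trajectories are horizontal, pointing right, and $q_t$ denotes the point reached from $q$ at
time $t$. The \emph{forward limit set} of a trajectory $\varphi$ defined for all $t\ge0$ is the
set of limits of sequences $\varphi(t_n)$ with $t_n\to+\infty$; the backward limit set is
defined with $t_n\to-\infty$.

\begin{lemma}\label{lem:limit}
Let $\varphi$ be a nonperiodic horizontal trajectory defined for all $t\ge0$, and let $\Omega$
be its forward limit set. Then either $\Omega=X$, or $\Omega$ contains the interior of a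
horizontal saddle connection. The same holds for backward limit sets.
\end{lemma}

Nonperiodicity is needed: the limit set of a periodic trajectory is its own orbit. The idea is
to look at a point $q\in\Omega$ bordered from above by a vertical gap $G$ of $\Omega$. The flow
preserves area, so the part of $G$ near $q$ must return to $G$, and it returns by a
translation. If the trajectory of $q$ survives that long, it is carried along to a point of
$\Omega$ in $\{q\}\cup G$, so it closes up, and this is impossible.

\begin{proof}
The backward statement follows from the forward one by replacing $\omega$ with $-\omega$. The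
set $\Omega$ is closed. By Lemma~\ref{lem:away} each segment $\varphi([n,n+1])$ has a point at
distance at least $r_0$ from $\Sigma$, so $\Omega\not\subset\Sigma$ by compactness. The set
$\Omega\setminus\Sigma$ is invariant in both time directions: if $\varphi(t_n)\to q\notin\Sigma$
with $t_n\to+\infty$ and $q_t$ is defined, then $\varphi(t_n+t)\to q_t$ by (F1).

\emph{The gap.} Assume $\Omega\ne X$. Since $\Omega$ is closed, $\Omega\setminus\Sigma$ is a
nonempty proper closed subset of the connected space $X\setminus\Sigma$, so it contains a point
$q_0$ that is not interior to it. Take an embedded flat rectangle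
$(-a,a)\times(-b,b)\subset X\setminus\Sigma$ centered at $q_0$, with horizontal and vertical
sides. By invariance, $\Omega$ meets it in $(-a,a)\times F$ with $F$ closed in $(-b,b)$,
$0\in F$ and $F\ne(-b,b)$. Pick $y_1\in(-b,b)\setminus F$, and suppose $y_1>0$; if $y_1<0$, exchange
``up'' and ``down'' in what follows. Put $y_0=\max(F\cap[0,y_1])<y_1$ and
\[
q=(0,y_0)\in\Omega,\qquad q'=(0,y_1),\qquad G=\{0\}\times(y_0,y_1),
\]
so that $G\cap\Omega=\emptyset$ and $\bar G=G\cup\{q,q'\}$ lies in the rectangle. Because the
rectangle is embedded,
\begin{equation}\label{eq:box}
\text{a trajectory that is in $\bar G$ at time $t$ is not in $\bar G$ at times $s$ with }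
0<|s-t|<a .
\end{equation}

\emph{Claim: the forward trajectory of $q$ hits $\Sigma$.} Suppose that it is defined for all
$t\ge0$. The first return to $G$ can be discontinuous only along trajectories that run into
$\Sigma$ or into an endpoint of $G$, so we remove these. Let $E$ be the set of $w\in G$ whose
forward trajectory reaches a point of $\Sigma\cup\{q,q'\}$ at some time $t>0$ without meeting $G$
during $(0,t)$. Such a $w$ is the first point of $G$ met when going backward along an incoming
separatrix or along the backward trajectory of $q$ or of $q'$, so $E$ is finite. Choose
$y_2\in(y_0,y_1]$ such that $G'=\{0\}\times(y_0,y_2)$ is disjoint from $E$.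

Some point of $G'$ returns to $G$. Indeed, the points whose trajectory hits $\Sigma$ lie on
finitely many separatrices and form a null set; on its complement the time-$a$ map is defined,
invertible and area-preserving. The Poincar\'e recurrence theorem (in a finite measure space,
almost every point of a set of positive measure returns to it under a measure-preserving map)
applied to $R=[0,a/2)\times(y_0,y_2)$ gives a point $(s,y)\in R$ that is at $(s',y')\in R$ at time
$na$ with $n\ge1$. Then $z=(0,y)\in G'$ is at $(0,y')\in G$ at time $s+na-s'>0$. By
\eqref{eq:box} the visits of $z$ to $G$ are separated by at least $a$, so there is a first return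
time $T$, and $T\ge a$.

Let $W$ be the set of $w\in G'$ whose trajectory is defined on $[0,T]$, avoids $G$ on $(0,T)$, and
lies in $G$ at time $T$. Then $z\in W$. We show that $W$ is open and closed in $G'$.

\emph{Open.} Let $w\in W$. On $(0,T)$ its trajectory avoids $G$, and it avoids $q$ and $q'$ since
$w\notin E$. So on the compact interval $[a/2,T-a/2]$ it stays at positive distance from
$\bar G$. For $w'\in G'$ close to $w$, (F1) shows that the trajectory of $w'$ on $[0,T]$ is a small
vertical translate of that of $w$; it is therefore defined on $[0,T]$, avoids $\bar G$ on
$[a/2,T-a/2]$, and lies in the open vertical segment $G$ at time $T$. On $(0,a/2]$ and on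
$[T-a/2,T)$ it avoids $G$ by \eqref{eq:box}.

\emph{Closed.} Let $w_k\in W$ converge to $w\in G'$. If the trajectory of $w$ met $G$ at a time
$t\in(0,T)$, then by (F1) so would that of $w_k$ for large $k$, contrary to $w_k\in W$. If it hit
$\Sigma$ at a time in $(0,T]$, it would thus do so without meeting $G$ before, and $w\in E$,
which is excluded. So it is defined on $[0,T]$, and $w_T=\lim (w_k)_T\in\bar G$. Finally
$w_T\notin\{q,q'\}$, again because $w\notin E$.

Since $G'$ is connected, $W=G'$. By (F1) the time-$T$ map from $G'$ to $G$ is locally a vertical
translation, hence of the form $(0,y)\mapsto(0,y+c)$ with $c$ constant and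
$(y_0+c,y_2+c)\subset(y_0,y_1)$. The point $q_T$ is defined by assumption, and letting
$y\downarrow y_0$ gives $q_T=(0,y_0+c)\in\{q\}\cup G$. But $q_T\in\Omega$ and
$\Omega\cap G=\emptyset$, so $q_T=q$. By (F3) a neighborhood of $q$ consists of periodic points,
and $\varphi$ enters this neighborhood because $q\in\Omega$. So $\varphi$ is periodic, a
contradiction. The claim is proved.

The proof of the claim used only the two-sided invariance of $\Omega\setminus\Sigma$, the facts
$q\in\Omega$ and $G\cap\Omega=\emptyset$, and that the nonperiodic trajectory $\varphi$
accumulates at $q$. All of this is unchanged when the flow is reversed, so the backward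
trajectory of $q$ also hits $\Sigma$. Hence $q$ is interior to a horizontal saddle connection,
whose interior lies in $\Omega$ by invariance.
\end{proof}

\section{Calibrated trajectories}\label{sec:tricho}

Let $f\ne0$, $K=\|f\|$, and let $u$ be a calibration of $f$ with defect $D$. For a unit vector $e$
let $Z_e\subset X\setminus\Sigma$ be the set of points whose trajectory in direction $e$ is
calibrated on every compact subinterval of its domain. In Example~\ref{ex:L}(a), with $e$
vertical, $Z_e$ is the interior of $\sigma$; in (b) it is $X\setminus\Sigma$. The set $Z_e$ is a
union of trajectories. It is closed in $X\setminus\Sigma$: if $z_k\in Z_e$ converge to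
$z\notin\Sigma$ and $I\ni0$ is a compact subinterval of the domain of the trajectory of $z$, then
by (F1) the trajectories of $z_k$ are defined on $I$ for large $k$ and converge, and (D3) shows
that the limit has defect $0$.

A maximizing sequence only has small \emph{average} defect; its total defect may be unbounded.
An averaging argument finds pieces that are long and have small total defect.

\begin{lemma}\label{lem:Znonempty}
Let $s_n$ be saddle connections with directions $e_n\to e$, such that $l(s_n)\to\infty$ and
$\delta_n=D(s_n)/l(s_n)\to0$. Then $Z_e\ne\emptyset$.
\end{lemma}

\begin{proof}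
Put $L_n=\min(\delta_n^{-1/2},l(s_n))$, with $L_n=l(s_n)$ if $\delta_n=0$. Then $L_n\to\infty$ and
$L_n\delta_n\le\delta_n^{1/2}$. The segment $s_n$ contains
$\lfloor l(s_n)/L_n\rfloor\ge l(s_n)/(2L_n)$ consecutive subsegments of length $L_n$, whose
defects add up to at most $D(s_n)$ by (D1). One of them, $c_n$, has
\[
D(c_n)\le \frac{2L_n}{l(s_n)}\,D(s_n)=2L_n\delta_n\le2\delta_n^{1/2}\to0 .
\]
For $L_n>1$ the middle part of length $1$ of $c_n$ lies in $X\setminus\Sigma$, and by
Lemma~\ref{lem:away} it contains a point $p_n$ at distance at least $r_0$ from $\Sigma$. Pass to a
subsequence with $p_n\to p\notin\Sigma$, and let $\varphi$ be the trajectory in direction $e$ with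
$\varphi(0)=p$. Let $I\ni0$ be a compact subinterval of its domain. By (F1) the segments through
$p_n$ in direction $e_n$ with time interval $I$ converge to $\varphi|_I$. For large $n$ they are
contained in $c_n$, which extends at least $(L_n-1)/2$ from $p_n$ on both sides. By (D1) and
(D3), $D(\varphi|_I)\le\lim D(c_n)=0$. So $p\in Z_e$.
\end{proof}

\begin{lemma}\label{lem:tricho}
If $Z_e\ne\emptyset$, at least one of the following holds:
\begin{itemize}
\item[(a)] some periodic trajectory in direction $e$ has a calibrated closed orbit;
\item[(b)] some saddle connection in direction $e$ is calibrated;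
\item[(c)] $f=K\pi_e$.
\end{itemize}
\end{lemma}

\begin{proof}
Rotate $e$ to the horizontal. First note that if the interior of a horizontal saddle connection
meets $Z_e$, then (b) holds: let $s$ be this saddle connection oriented to the right; removing
end pieces of length $\epsilon$ leaves a calibrated segment, so $D(s)\le4K\epsilon$ for all small
$\epsilon$ by (D1).

Let $\varphi$ be the trajectory of a point of $Z_e$. If $\varphi$ is periodic, (a) holds. If its
domain is bounded on both sides, it is the interior of a saddle connection and (b) holds.
Otherwise $\varphi$ is nonperiodic and defined for all $t\ge0$ or for all $t\le0$; let $\Omega$ be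
the corresponding limit set. Since $Z_e$ contains $\varphi$ and is closed in
$X\setminus\Sigma$, we have $\Omega\setminus\Sigma\subset Z_e$. If $\Omega\ne X$,
Lemma~\ref{lem:limit} provides a horizontal saddle connection with interior in $Z_e$, and (b)
holds. If $\Omega=X$, then $Z_e=X\setminus\Sigma$, and by Lemma~\ref{lem:grad} the function $u$ has
gradient $Ke$ at every point of $\hat X$ not over $\Sigma$. Let $\hat x$ be a primitive of $dx$ on
$\hat X$. Then $u-K\hat x$ has zero differential on the complement of a discrete set in the
connected surface $\hat X$. This complement is connected, so $u-K\hat x$ is constant on it, and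
for a point $z$ in it and $\gamma\in\Gamma$,
\[
f(\gamma)=u(\gamma\cdot z)-u(z)=K\big(\hat x(\gamma\cdot z)-\hat x(z)\big)=K\pi_e(\gamma).
\]
By linearity $f=K\pi_e$ on $H_1(X,\mathbb R)$.
\end{proof}

Only the density of $\varphi$ entered the last case; how $\varphi$ is distributed in $X$ plays no
role. So far the number of cone points was arbitrary. Alternative (b) produces a maximizer only
if the saddle connection is closed, and this is where the hypothesis $|\Sigma|=1$ is decisive.

\begin{proposition}\label{prop:key}
Let $|\Sigma|=1$, $f\ne0$ and $K=\|f\|$. Either some saddle connection attains $K$, or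
$f=K\pi_e$ for some unit vector $e$.
\end{proposition}

\begin{proof}
Assume that no saddle connection attains $K$, and fix a calibration of $f$. By
Lemma~\ref{lem:cycles} there are saddle connections $s_n$ with $l(s_n)\to\infty$ and
$f(s_n)/l(s_n)\to K$, that is, $D(s_n)/l(s_n)\to0$ by (D2). Pass to a subsequence whose directions
converge to some $e$. Then $Z_e\ne\emptyset$ by Lemma~\ref{lem:Znonempty}, and
Lemma~\ref{lem:tricho} applies. In case (b) the calibrated saddle connection is closed, so it
attains $K$ by (D2), contrary to the assumption. In case (a) the closed orbit $c$ satisfies
$f(c)=K\,l(c)$. By (F3) it is homotopic to a concatenation of saddle connections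
$\sigma_1,\dots,\sigma_m$ of total length $l(c)$, each of them closed. From
$\sum f(\sigma_i)=K\sum l(\sigma_i)$ and $f(\sigma_i)\le K\,l(\sigma_i)$ it follows that every
$\sigma_i$ attains $K$, again a contradiction. So (c) holds.
\end{proof}

\section{The inequality $\mathrm{KVol}>1$}\label{sec:strict}

Example~\ref{ex:L}(b) shows that the second alternative of Proposition~\ref{prop:key} does
occur, so it must be excluded by a property of extremal classes. In this section the number of
cone points is again arbitrary.

We use Poincar\'e duality in the following form. If $\eta$ is a smooth closed form in the class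
$f_\tau$ and $\theta$ is any smooth closed $1$-form, then
\begin{equation}\label{eq:PD}
\int_\tau\theta=\int_X\eta\wedge\theta .
\end{equation}
To see it, take a basis $a_i,b_i$ of homology with $\mathrm{Int}(a_i,b_j)=\delta_{ij}$ and
$\mathrm{Int}(a_i,a_j)=\mathrm{Int}(b_i,b_j)=0$. The bilinear relation
$\int_X\eta\wedge\theta=\sum_i\big(\int_{a_i}\eta\int_{b_i}\theta-\int_{b_i}\eta\int_{a_i}\theta\big)$,
with $\tau=\sum(\mu_ia_i+\nu_ib_i)$, $\int_{a_i}\eta=\mathrm{Int}(a_i,\tau)=\nu_i$ and
$\int_{b_i}\eta=-\mu_i$, gives \eqref{eq:PD}.

\begin{lemma}\label{lem:linear}
If $f_\tau=S\pi_e$ for some $\tau\in B$ and some unit vector $e$, then $SV\le1$.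
\end{lemma}

\begin{proof}
Rotate $e$ to the horizontal, so that $S\,dx$ represents $f_\tau$. By \eqref{eq:PD},
$\int_\tau dy=\int_X S\,dx\wedge dy=SV$. On the other hand $\int_\alpha dy\le l(\alpha)$ for every
closed curve, so $\|[dy]\|\le1$ and $\int_\tau dy\le\|\tau\|_B\le1$.
\end{proof}

On a torus $SV=1$, so a strict inequality must use the genus. We compare the two norms of
Section~\ref{sec:norms} with the $L^2$ norm of harmonic forms; the comparison loses nothing only
if all harmonic forms have constant pointwise norm, as they do on a torus. Recall the setting.
On a Riemann surface the Hodge star acts on $1$-forms by $*ds=dt$, $*dt=-ds$ in any holomorphic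
chart $s+it$. A smooth real $1$-form $\eta$ is \emph{harmonic} if $d\eta=0$ and $d{*\eta}=0$, and by
the Hodge theorem every real cohomology class contains exactly one harmonic form. If $\xi$ is
holomorphic, $\mathrm{Re}\,\xi$ is harmonic, since $*\mathrm{Re}\,\xi=\mathrm{Im}\,\xi$; the
holomorphic forms make up a complex vector space of dimension $g$. Pointwise norms of $1$-forms
are taken for the flat metric on $X\setminus\Sigma$, with area element $dA$. In flat coordinates
$\eta\wedge*\zeta=\langle\eta,\zeta\rangle\,dA$ and $|\eta\wedge\zeta|\le|\eta||\zeta|\,dA$, and we
write $\|\eta\|_2^2=\int_X\eta\wedge*\eta=\int_X|\eta|^2dA$.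

A calibration supplies a representative $du$ of $f$ with the optimal pointwise bound, but only
a measurable one. The next lemma allows us to use it in place of a smooth one.

\begin{lemma}\label{lem:stokes}
Let $u$ be a calibration of $f\ne0$. Then $du$ is defined almost everywhere, descends to $X$, and
satisfies $|du|\le\|f\|$. If $\theta$ is a smooth closed form in the class $f$ and $\zeta$ is a
smooth closed $1$-form, then $\int_X du\wedge\zeta=\int_X\theta\wedge\zeta$.
\end{lemma}

\begin{proof}
In a small holomorphic chart $z$, whether or not it contains a zero, $\omega=h(z)\,dz$ with $h$
bounded, so flat distances are at most a constant times distances in the chart. Hence $u$ is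
locally Lipschitz in holomorphic charts, and by Rademacher's theorem it is differentiable almost
everywhere, with locally bounded measurable derivatives. The form $du$ is $\Gamma$-invariant
because $\Gamma$ shifts $u$ by constants, and $|du|\le\|f\|$ because $u$ is $\|f\|$-Lipschitz for the
flat metric. Let $\Theta$ be a primitive of $\theta$ on $\hat X$. It has the same periods as $u$,
so $u-\Theta$ descends to a function $w$ on $X$, locally Lipschitz in charts, with
$du=\theta+dw$. We must show $\int_X dw\wedge\zeta=0$. With a finite smooth partition of unity
$\chi_j$ subordinate to charts, $dw=\sum d(\chi_jw)$ almost everywhere. In a chart $s+it$ write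
$\zeta=P\,ds+Q\,dt$ and $v=\chi_jw$, a Lipschitz function with compact support. It is absolutely
continuous on lines, so Fubini's theorem and integration by parts in one variable give
\[
\int dv\wedge\zeta=\int(v_sQ-v_tP)\,ds\,dt=-\int v\,(Q_s-P_t)\,ds\,dt=-\int v\,d\zeta=0.\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:strict}
Every translation surface of genus $g\ge2$ satisfies $SV>1$.
\end{proposition}

\begin{proof}
Let $\tau\ne0$ and let $\eta_\tau$ be the harmonic form in the class $f_\tau\neq0$. We claim that
\begin{equation}\label{eq:chain}
\|\tau\|_B\le\int_X|\eta_\tau|\,dA\le\sqrt V\,\|\eta_\tau\|_2\le V\|f_\tau\|\le SV\,\|\tau\|_B .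
\end{equation}
The second inequality is Cauchy--Schwarz and the last is \eqref{eq:opnorm}.

\emph{First inequality.} Let $f\neq0$ with $\|f\|\le1$, let $u$ be a calibration of $f$ and
$\theta$ a smooth closed form in the class $f$. By \eqref{eq:PD} and Lemma~\ref{lem:stokes} with
$\zeta=\eta_\tau$,
\[
|f(\tau)|=\Big|\int_X\theta\wedge\eta_\tau\Big|=\Big|\int_X du\wedge\eta_\tau\Big|
\le\int_X|du|\,|\eta_\tau|\,dA\le\int_X|\eta_\tau|\,dA .
\]
The bound is trivial for $f=0$. Take the supremum over $f$.

\emph{Third inequality.} Let now $u$ be a calibration of $f_\tau$. Lemma~\ref{lem:stokes} with
$\theta=\eta_\tau$ and the closed form $\zeta=*\eta_\tau$ gives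
\[
\|\eta_\tau\|_2^2=\int_X du\wedge*\eta_\tau\le\|du\|_2\,\|\eta_\tau\|_2\le
\sqrt V\,\|f_\tau\|\,\|\eta_\tau\|_2 ,
\]
and we divide by $\|\eta_\tau\|_2>0$.

So $SV\ge1$. Suppose $SV=1$. Then equality holds throughout \eqref{eq:chain}, and equality in
Cauchy--Schwarz makes the continuous function $|\eta_\tau|$ constant on $X\setminus\Sigma$, for
every $\tau\ne0$. Since $g\ge2$, there is a holomorphic form $\xi$ not proportional to $\omega$.
Write $\xi=(a+ib)\,\omega$ on $X\setminus\Sigma$, with $a+ib$ holomorphic and nonconstant. Then
$\mathrm{Re}\,\xi=a\,dx-b\,dy$ has pointwise norm $|a+ib|$. It is a nonzero harmonic form, so its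
class is $f_\tau$ for some $\tau\ne0$ and $\eta_\tau=\mathrm{Re}\,\xi$. Thus $|a+ib|$ is constant,
which the open mapping theorem forbids for a nonconstant holomorphic function on the connected
surface $X\setminus\Sigma$.
\end{proof}

Lemma~\ref{lem:linear} and Proposition~\ref{prop:strict} together give what we need.

\begin{corollary}\label{cor:notlinear}
If $\tau$ is extremal, then $f_\tau\ne\|f_\tau\|\,\pi_e$ for every unit vector $e$.
\end{corollary}

\section{One cone point}\label{sec:one}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\mathcal C$ be the set of saddle connections; they are closed curves since $|\Sigma|=1$. If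
$\tau$ is extremal, then $f_\tau\ne0$ because $S>0$, and the second alternative of
Proposition~\ref{prop:key} is excluded by Corollary~\ref{cor:notlinear}. So some curve of
$\mathcal C$ attains $\|f_\tau\|$, and Lemma~\ref{lem:alternate} gives the pair $\alpha,\beta$.
\end{proof}

All the maximizing partners of one curve are calibrated by one function, and a function has
only one gradient at a point. This is the source of Theorem~\ref{thm:count}.

\begin{proof}[Proof of Theorem~\ref{thm:count}]
Assume that such saddle connections exist, and put $\tau=[\beta]/l(\beta)\in B$. Then
$\|f_\tau\|\le S$ by \eqref{eq:opnorm}, and each $\alpha$ in the statement has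
$f_\tau(\alpha)=S\,l(\alpha)$. So $\|f_\tau\|=S$, and by (D2) every such $\alpha$ is calibrated for
a fixed calibration $u$ of $f_\tau$. If the interiors of two of them, with directions $e$ and $e'$,
share a point $p$, Lemma~\ref{lem:grad} gives $Se=Se'$. Both interiors are then the trajectory
through $p$ in direction $e$, and the two saddle connections are equal.

Take any $n\ge1$ of them. The interior of a saddle connection is embedded, since a trajectory
that returns to a point is periodic, so they form an embedded graph with one vertex and $n$ edges.
Cutting $X$ along it gives compact connected flat surfaces $P_1,\dots,P_m$ with no interior cone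
point, bounded by $2n$ straight sides in total, with positive interior angles at the corners,
and $2-2g=1-n+\sum_j\chi(P_j)$. A piece that is not a disc has $\chi(P_j)\le0$. For a disc with
interior angles $\vartheta_i>0$, the Gauss--Bonnet formula $\sum_i(\pi-\vartheta_i)=2\pi$ requires
at least three corners, hence at least three sides. So there are at most $2n/3$ discs, and
$2-2g\le 1-n+2n/3$, that is, $n\le6g-3$.
\end{proof}

\section{Completely periodic directions}\label{sec:periodic}

With several cone points a calibrated saddle connection need not be closed, and alternative (b)
of Lemma~\ref{lem:tricho} is no longer conclusive. If the limiting direction is completely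
periodic, we can avoid it by choosing the pieces of small defect in the middle of a cylinder.

\begin{proof}[Proof of Theorem~\ref{thm:periodic}]
By Lemma~\ref{lem:alternate}, applied to the set of all closed curves, and by
Corollary~\ref{cor:notlinear}, it suffices to show: \emph{if $f\ne0$ and no closed curve attains
$K=\|f\|$, then $f=K\pi_e$ for some unit vector $e$.}

Fix a calibration of $f$. Lemma~\ref{lem:cycles} gives simple cycles $\gamma_n$ with
$l(\gamma_n)\to\infty$ and $D(\gamma_n)/l(\gamma_n)\to0$. Let $s_n$ be a longest saddle connection
of $\gamma_n$. Then $l(s_n)\ge l(\gamma_n)/|\Sigma|\to\infty$ and $D(s_n)\le D(\gamma_n)$, so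
$\delta_n=D(s_n)/l(s_n)\le|\Sigma|\,D(\gamma_n)/l(\gamma_n)\to0$. Pass to a subsequence whose
directions converge to some $e$, and rotate $e$ to the horizontal.

Suppose first that there is no horizontal saddle connection. By Lemma~\ref{lem:Znonempty},
$Z_e\ne\emptyset$. In Lemma~\ref{lem:tricho}, (b) is impossible, and (a) would give a closed
curve attaining $K$. So $f=K\pi_e$.

Suppose now that there is a horizontal saddle connection; we derive a contradiction. By
hypothesis the horizontal direction is completely periodic. The complement in $X$ of $\Sigma$
and of the finitely many horizontal saddle connections consists of periodic trajectories, so by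
(F3) it is a disjoint union of maximal cylinders $C_j$, of height $h_j$ and circumference $w_j$;
they are finite in number because each is bounded by horizontal saddle connections and each of
these borders at most two cylinders. Since $l(s_n)\to\infty$, for large $n$ the segment $s_n$ is
not horizontal, and it makes an angle $\theta_n\ne0$, $\theta_n\to0$, with $e$. It starts and ends
on $\Sigma$, so it is a concatenation of full crossings of cylinders, from one boundary component
to the other. As $D(s_n)=\delta_n l(s_n)$ and both $D$ and $l$ are additive, some crossing $c_n$ has
$D(c_n)\le\delta_n l(c_n)$. After passing to a subsequence, $c_n$ crosses a fixed cylinder $C$ of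
height $h$ and circumference $w$, and $l(c_n)=h/|\sin\theta_n|\to\infty$. The middle half of $c_n$
stays in the compact part of $C$ between heights $h/4$ and $3h/4$, and for large $n$ it contains
$\lfloor l(c_n)/(2w)\rfloor\ge l(c_n)/(4w)$ consecutive segments of length $w$. One of them has
defect at most $4w\,D(c_n)/l(c_n)\le4w\delta_n\to0$. A subsequence of these segments has
convergent starting points, hence converges by (F1) to a horizontal segment of length $w$ in $C$,
which is a core curve. It is calibrated by (D3) and attains $K$ by (D2), a contradiction.
\end{proof}

\section{A surface in $\mathcal H(1,1)$ without maximizers}\label{sec:counter}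

The plan is to keep the behavior of a generic torus inside a surface of genus $2$. We take a
torus $T_1$ of area $1$ without orthogonal lattice vectors and attach a second torus $T_2$ along a
slit. The torus $T_2$ is large and the slit is short, so that excursions into $T_2$ are
inefficient; the slit is horizontal, so that long horizontal curves of $T_1$ can avoid it.

\subsection*{The surface}
Let $\rho=2^{1/3}$ and $\varepsilon=1/8$. Let $T_1=\mathbb R^2/\Lambda_1$ with
$\Lambda_1=\mathbb Z(0,1)+\mathbb Z(1,\rho)$, of area $1$, and $T_2=\mathbb R^2/\Lambda_2$ with
$\Lambda_2=(4\mathbb Z)^2$, of area $16$. Let $I_i\subset T_i$ be the image of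
$[0,\varepsilon]\times\{0\}$; it is embedded, since $\Lambda_1$ contains no nonzero horizontal
vector and $\varepsilon<4$. Let $Y_i$ be $T_i$ slit open along $I_i$, with boundary circle
$I_i^+\cup I_i^-$ made of the upper and lower lips. Glue $I_1^\pm$ to $I_2^\mp$ by translation. The
result $X$ is a connected sum of two tori with two cone points of angle $4\pi$, the ends of the
slit; so $X\in\mathcal H(1,1)$ and $V=17$. We view $Y_1,Y_2$ as closed subsets of $X$ with common
boundary circle $J\supset\Sigma$, the union of two horizontal saddle connections. The position
along the slit is a function $J\to[0,\varepsilon]$, and the holonomy of a path in $J$ is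
horizontal and equal to the increment of this function; so it has norm at most $\varepsilon$.

\emph{No two nonzero vectors of $\Lambda_1$ are orthogonal.} We have
\[
\langle(m,m\rho+n),(m',m'\rho+n')\rangle=mm'\rho^2+(mn'+m'n)\rho+(mm'+nn'),
\]
and $1,\rho,\rho^2$ are linearly independent over $\mathbb Q$. So the product vanishes only if
$mm'=0$, $mn'+m'n=0$ and $nn'=0$. By symmetry let $m=0$; then $n\ne0$, which forces $n'=0$ and
$m'=0$.

\emph{Homology.} The circle $J$ is null-homologous in each $Y_i$, so the Mayer--Vietoris sequence
gives $H_1(X,\mathbb Z)=H_1(Y_1,\mathbb Z)\oplus H_1(Y_2,\mathbb Z)$. The summands are orthogonal for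
$\mathrm{Int}$, being represented by curves in disjoint interiors. Closing the slit identifies
$H_1(Y_i,\mathbb Z)$ with $H_1(T_i,\mathbb Z)$, that is, with $\Lambda_i$ through $\mathrm{hol}$, and
preserves intersection numbers. Writing $[\alpha]=(a_1,a_2)$ and $[\beta]=(b_1,b_2)$, the torus
formula of the introduction gives
\begin{equation}\label{eq:intsplit}
\mathrm{Int}(\alpha,\beta)=a_1\wedge b_1+\tfrac1{16}\,a_2\wedge b_2 .
\end{equation}

\subsection*{The strict upper bound}
We show that $\mathrm{Int}(\alpha,\beta)<l(\alpha)l(\beta)$ for all closed curves. We may assume
$\mathrm{Int}(\alpha,\beta)>0$, and then, by (F4), that $\alpha$ and $\beta$ are concatenations of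
saddle connections. The difficulty is that $\alpha$ may pass back and forth between $Y_1$ and
$Y_2$, so we must share its length between $a_1$ and $a_2$.

A saddle connection either lies in $J$ or meets it in finitely many points, and $\alpha$ meets
$\Sigma\subset Y_1$. So the part of $\alpha$ in $X\setminus Y_1$ consists of finitely many arcs
$\kappa$ in $Y_2$ with endpoints on $J$. For each, let $\bar\kappa$ be a path in $J$ with the same
endpoints, and let $\lambda_\kappa=\mathrm{hol}(\kappa)-\mathrm{hol}(\bar\kappa)\in\Lambda_2$ be the
class of the loop $\kappa\cdot\bar\kappa^{-1}$ of $Y_2$. Replacing each $\kappa$ by $\bar\kappa$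
gives a loop in $Y_1$, and $[\alpha]$ is the sum of its class and the classes $\lambda_\kappa$.
Therefore
\[
a_1=\int_{\alpha\cap Y_1}\omega+\sum_\kappa\mathrm{hol}(\bar\kappa),\qquad
a_2=\sum_\kappa\lambda_\kappa .
\]
Call $\kappa$ \emph{winding} if $\lambda_\kappa\ne0$. A winding arc has
$l(\kappa)\ge|\mathrm{hol}(\kappa)|\ge4-\varepsilon\ge3$. A nonwinding arc has
$|\mathrm{hol}(\bar\kappa)|=|\mathrm{hol}(\kappa)|\le l(\kappa)$. Let $q$ be the total length of the
winding arcs, $N\le q/3$ their number, and $p=l(\alpha)-q$, which is the length of
$\alpha\cap Y_1$ plus that of the nonwinding arcs. Then $N\varepsilon\le q/24$, and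
\[
|a_1|\le p+N\varepsilon\le p+\frac q{24},\qquad |a_2|\le q+N\varepsilon\le\frac{25}{24}\,q .
\]
Define $p',q'$ in the same way for $\beta$. By \eqref{eq:intsplit},
\[
\mathrm{Int}(\alpha,\beta)\le\Big(p+\frac q{24}\Big)\Big(p'+\frac{q'}{24}\Big)
+\frac1{16}\Big(\frac{25}{24}\Big)^2qq' ,
\]
and subtracting the right side from $l(\alpha)l(\beta)=(p+q)(p'+q')$ leaves
\[
\frac{23}{24}\,(pq'+qp')+\Big(1-\frac1{576}-\frac1{16}\Big(\frac{25}{24}\Big)^2\Big)qq',
\]
whose coefficients are positive. So $\mathrm{Int}(\alpha,\beta)\le l(\alpha)l(\beta)$. Equality
forces $pq'=qp'=qq'=0$, hence $q\,l(\beta)=0$ and $q'\,l(\alpha)=0$, so $q=q'=0$. Then $a_2=b_2=0$,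
$|a_1|\le l(\alpha)$, $|b_1|\le l(\beta)$, and
$a_1\wedge b_1=l(\alpha)l(\beta)\ge|a_1||b_1|$ with $a_1\wedge b_1>0$. This makes $a_1$ and $b_1$
orthogonal nonzero vectors of $\Lambda_1$, which is impossible. The inequality is strict.

\subsection*{The value $1$ is approached}
Vectors of $\Lambda_1$ have integral abscissa, so $x$ modulo $1$ is a function on $T_1$. Let
$\beta$ be the level set $x=1/2$ oriented upward, a closed vertical curve of length $1$ and class
$(0,1)$. It avoids $I_1$, on which $x\in[0,1/8]$. Since $\rho$ is irrational, there are
$\lambda_n=(k_n,y_n)\in\Lambda_1$ with $k_n\to+\infty$ and $y_n\to0$. Let $z\in T_1$ lie off the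
horizontal line containing $I_1$. Let $\alpha_n$ go from $z$ horizontally to the right for a
length $k_n$, then vertically by $y_n$; its total displacement is $\lambda_n$, so it closes up at
$z$. The horizontal part avoids $I_1$ by the choice of $z$. The vertical part stays within
$|y_n|$ of $z\notin I_1$, so it avoids $I_1$ for large $n$. Thus $\alpha_n$ and $\beta$ are closed
curves of $Y_1\subset X$, and
\[
\frac{\mathrm{Int}(\alpha_n,\beta)}{l(\alpha_n)\,l(\beta)}
=\frac{\lambda_n\wedge(0,1)}{k_n+|y_n|}=\frac{k_n}{k_n+|y_n|}\longrightarrow1 .
\]
Hence $S=1$ and $\mathrm{KVol}(X)=17$, and by the strict upper bound the supremum is not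
attained. This proves Theorem~\ref{thm:counter}.

\begin{remark}
One sees here exactly where the proof of Theorem~\ref{thm:main} breaks. The class
$f=f_{[\beta]}$ has norm $1$, and for any calibration $D(\alpha_n)=|y_n|\to0$, so the horizontal
half-line from $z$ is calibrated. It is dense in $Y_1$, because $\Lambda_1$ has no nonzero
horizontal vector, and it never enters the interior of $Y_2$. Its limit set $Y_1$ contains the two saddle
connections of $J$, as Lemma~\ref{lem:limit} predicts, and both are calibrated from left to
right. But they join one cone point to the other, and neither is a closed curve.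
\end{remark}

\begin{thebibliography}{9}
\bibitem{CKM}
Sma\"il Cheboui, Arezki Kessi, Daniel Massart,
\emph{Algebraic intersection for translation sufaces in a family of Teichm\H{u}ller disks},
arXiv:2007.10847 (2020).
\end{thebibliography}
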